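# Complete partite extremal graphs for forbidden colour patterns

## The theorem, and what its words mean

**Theorem 1.** Let $k\ge 3$ and $s\ge 2$ be integers and let $P$ be a colour pattern of $K_k$. Every $n$-vertex $(P,s)$-extremal graph is complete partite provided that one of the following holds:

* (I) $P=K_k^{(1)}$ is the monochromatic pattern and $n\ge 4Rs^{R}$, where $R$ is the $s$-colour Ramsey number of $K_k$;
* (II) $P=D$ is the pattern of $K_3$ with exactly two classes, and $n\ge 4s^{s^2+2}$;
* (III) $P$ is any other pattern, and $n\ge 1$.

In particular, the following conjecture is true: for all $k\ge3$, $s\ge2$ and every colour pattern $P$ of $K_k$, whenever $n$ is sufficiently large, every $n$-vertex $(P,s)$-extremal graph is complete partite.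

The question is taken from Pranshu Gupta, Yani Pehova, Emil Powierski, Katherine Staden, "A framework for the generalised Erdős–Rothschild problem and a resolution of the dichromatic triangle case", arXiv:2502.12291 (2025). In plain words: we colour the edges of an $n$-vertex graph $G$ with $s$ colours, we forbid one way of colouring a clique, and we ask which $G$ has the most admissible colourings. More edges mean more choices but also more cliques, so more constraints. The theorem says that a winner always looks like a Turán-type graph, although it does not say how large the parts are. Here are the precise meanings.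

**Definition (pattern).** A *colour pattern* $P$ of $K_k$ is a partition of the edge set of a fixed copy of $K_k$ into classes. A copy $C$ of $K_k$ with an $s$-edge colouring *has pattern* $P$ if there is an isomorphism $\psi$ from the fixed $K_k$ onto $C$ such that $\psi(e)$ and $\psi(f)$ have the same colour if and only if $e$ and $f$ lie in the same class. We write $(P,s)$ for the family of all $s$-edge colourings of $K_k$ with pattern $P$.

A pattern remembers which edges agree, but not the names of the colours. For example, $K_3$ has three patterns up to isomorphism: one class (monochromatic), two classes (this is $D$, the dichromatic triangle) and three classes (rainbow). A triangle coloured $1,1,2$ and a triangle coloured $3,3,1$ both have pattern $D$. The monochromatic pattern of $K_k$ is denoted $K_k^{(1)}$, and forbidding it is the classical Erdős–Rothschild problem.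

**Definition (extremal).** An $s$-edge colouring of $G$ is $(P,s)$*-free* if no copy of $K_k$ in $G$ has pattern $P$. Let $F(G;P,s)$ be the number of such colourings. An $n$-vertex graph is $(P,s)$*-extremal* if it maximises $F(\cdot\,;P,s)$ among all $n$-vertex graphs.

**Definition (complete partite).** A graph is *complete partite*, abbreviated c.p., if its vertex set can be partitioned into independent sets, called parts, such that any two vertices in different parts are adjacent. Thus $K_n$ is c.p. (all parts of size one), and so is the empty graph (one part). Equivalently, non-adjacency together with equality is an equivalence relation. An edge plus an isolated vertex is the smallest graph that is not c.p.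

We also recall Ramsey's theorem: for $k_1,\dots,k_s$ there is a least number $R(k_1,\dots,k_s)$ such that every $s$-edge colouring of a complete graph on at least that many vertices contains, for some $i$, a $K_{k_i}$ with all edges of colour $i$. The number $R$ in (I) is $R(k,\dots,k)$.

Part (I) will be proved in an asymmetric form.

**Theorem 2.** For $\mathbf k=(k_1,\dots,k_s)$ with $k_i\ge2$, let $F(G;\mathbf k)$ be the number of $s$-edge colourings of $G$ in which, for each $i$, no $K_{k_i}$ has all its edges of colour $i$. If $s\ge2$ and all $k_i\ge3$, then for $n\ge 4Rs^{R}$, where $R=R(k_1,\dots,k_s)$, every extremal graph is c.p. Consequently, for $\mathbf k$ with all $k_i\ge2$, the statement "every extremal graph is c.p. for all large $n$" holds if and only if the number of $i$ with $k_i\ge3$ is not exactly one.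

The second sentence follows from the first. A colour with $k_i=2$ can never be used, so it may be dropped. If at least two $k_i$ are $\ge3$, apply the first part to those colours. If all $k_i=2$, then the empty graph has $F=1$, every other graph has $F=0$, and the empty graph is c.p. If exactly one $k_i$ is $\ge3$, then $F(G)=1$ for every $K_{k_i}$-free $G$ and $F(G)=0$ otherwise. So for every $n\ge3$ an edge plus $n-2$ isolated vertices is extremal, and it is not c.p.

That last case deserves attention: with a single usable colour the conclusion is false. Any proof must use the second colour somewhere.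

All problems above fit one frame. Write $[s]=\{1,\dots,s\}$. Let $\mathcal F$ be a set of $s$-edge-coloured complete graphs, each of order at least $3$, closed under (colour-preserving) isomorphism. A colouring of $G$ is *free* if it contains no member of $\mathcal F$; $F(G)$ is the number of free colourings; and $G$ is *extremal* if $F(G)=\max_{|H|=n}F(H)$. In Theorem 1, $\mathcal F=(P,s)$. In the first part of Theorem 2, $\mathcal F$ consists of the complete graphs $K_{k_i}$ with all edges of colour $i$, for $i\in[s]$.

## Three and four vertices by hand

Take $n=3$. The four graphs are the empty graph, one edge, the path and the triangle; the first three have $1$, $s$, $s^2$ free colourings when the forbidden object has order at least $3$.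

For the monochromatic triangle with $s=2$, the triangle has $8-2=6$ free colourings, more than $4$, so $K_3$ is extremal. For $D$ the triangle has $s+s(s-1)(s-2)$ free colourings: $2<4$ for $s=2$, so the path $K_{1,2}$ wins; $9=9$ for $s=3$, a tie between $K_{1,2}$ and $K_3$; $28>16$ for $s=4$, so $K_3$ wins. In every case the winners are c.p., but which c.p. graph wins depends on the parameters, and ties occur.

Ties occur for monochromatic triangles too. Take $n=4$, $s=2$. In a free colouring of $K_4$ each colour class is a triangle-free graph with triangle-free complement, so it is a $4$-cycle ($3$ of them), a perfect matching ($3$) or a path on four vertices ($12$): $F(K_4)=18$. For $K_{1,1,2}$, colour the edge in both triangles ($2$ ways), and then each remaining vertex has $3$ ways: $F=2\cdot 9=18$. The $4$-cycle has $16$, the triangle with a pendant edge has $6\cdot2=12$, and graphs with at most three edges have at most $8$. So $K_4$ and $K_{1,1,2}$ are both extremal. Since ties between different c.p. graphs exist, we must rule out that a non-c.p. graph ties with them. This is the whole difficulty, as we now see.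

## Symmetrisation produces only ties

The sensible first attempt is symmetrisation: if two vertices are not adjacent, replace one by a copy of the other.

**Definition (move).** For non-adjacent $u\ne v$ in $G$, *moving $v$ onto $u$* means replacing the neighbourhood $N(v)$ by $N(u)$. The resulting graph is $G_{v\to u}$.

**Lemma 3.** Let $G$ be extremal and let $u\neq v$ be non-adjacent. For a free colouring $c$ of $G-u-v$ let $f_u(c)$ and $f_v(c)$ be the numbers of extensions of $c$ to free colourings of $G-v$ and of $G-u$, respectively. Then $f_u(c)=f_v(c)$ for every $c$, and $G_{v\to u}$, $G_{u\to v}$ are extremal.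

*Proof.* No clique contains both $u$ and $v$. So, given $c$, the edges at $u$ and the edges at $v$ may be coloured independently, and $F(G)=\sum_c f_u(c)f_v(c)$. In $G_{v\to u}$ both vertices have the neighbourhood $N(u)$, they are still non-adjacent, and the rest is unchanged, so $F(G_{v\to u})=\sum_c f_u(c)^2$. Likewise $F(G_{u\to v})=\sum_c f_v(c)^2$. Hence
$$0\le\sum_c\bigl(f_u(c)-f_v(c)\bigr)^2=F(G_{v\to u})+F(G_{u\to v})-2F(G)\le 0,$$
the last inequality because $G$ is extremal. Equality holds throughout, so $f_u=f_v$ pointwise and both moved graphs have exactly $F(G)$ free colourings. $\square$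

Repeated moves turn any extremal graph into a c.p. one (we do this below), so *some* extremal graph is c.p. But we want *every* extremal graph to be c.p., and here the attempt stops: each move preserves $F$, and a non-c.p. starting graph produces no contradiction. Nor can a cleverer order of moves help by itself. Lemma 3 is valid word for word for $s=1$, where we saw that the conclusion is false: with one colour and a forbidden triangle, an edge plus an isolated vertex, and the empty graph obtained from it by a move, both have $F=1$.

What gets us further is the part of Lemma 3 that the attempt ignores. It gives not one equation but one equation $f_u(c)=f_v(c)$ for *every* free colouring $c$ of the rest. To refute the existence of a non-c.p. extremal graph, it is enough to exhibit a single $c$ for which the two extension counts differ. To make these counts computable we first push the hypothetical graph into a very simple shape.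

## Reduction to a complete partite graph plus one edge

**Lemma 4.** If some extremal graph of order $n$ is not c.p., then there are a c.p. graph $K$ of order $n$, a part $V_1$ of $K$ with $|V_1|\ge3$, and distinct $\mathsf x,\mathsf y\in V_1$ such that $K+\mathsf x\mathsf y$ is extremal. Moreover, $K$ is extremal.

*Proof.* All moves below are between currently non-adjacent vertices, so by Lemma 3 every graph that occurs is extremal.

**Step 1.** This step finds the moment at which symmetrisation becomes c.p. Let $G$ be extremal and not c.p. Pick a vertex $v_1$ and move all its non-neighbours onto it, one by one. A non-neighbour $w$ of $v_1$ lies neither in $N(v_1)$ nor in the neighbourhood of any vertex already moved, since that neighbourhood is $N(v_1)$. So moving $w$ changes none of these neighbourhoods. At the end, the set $A_1$ consisting of $v_1$ and the moved vertices is independent and complete to the rest. Repeat with a vertex $v_2$ outside $A_1$: its non-neighbours lie outside $A_1$, and after each move the moved vertex has neighbourhood $N(v_2)\supseteq A_1$, so $A_1$ stays complete to the rest. Continuing, we end with a c.p. graph.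

Let $H$ be the last non-c.p. graph in this sequence and let the next one, $H_{v\to u}$, be c.p. Then $H-v=H_{v\to u}-v$ is c.p.; call its parts $V_1,\dots,V_r$ (for this proof only). So $H$ is a c.p. graph together with one badly attached vertex $v$. Let $S=N_H(v)$ and $M=V(H)\setminus(S\cup\{v\})$. Then $u\in M$, so $M\ne\emptyset$.

**Step 2.** This step treats the case that $M$ meets only one part, say $V_1$. If $M=V_1$, then $H$ would be c.p. with part $V_1\cup\{v\}$. So there are $x\in V_1\cap S$ and $z\in M$. We have $N(z)=V(H)\setminus(V_1\cup\{v\})$. Move all vertices of $(V_1\cap S)\setminus\{x\}$ onto $z$; they lie in $V_1$, so they are non-adjacent to $z$, and $N(z)$ does not change. Now every vertex of $V_1\setminus\{x\}$ has neighbourhood $V(H)\setminus(V_1\cup\{v\})$, while $v$ is adjacent to all of $V_2\cup\dots\cup V_r$ (as $M\subseteq V_1$) and, inside $V_1$, only to $x$. This is a c.p. graph with part $V_1\cup\{v\}$, which contains the three vertices $v,x,z$, plus the edge $vx$.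

**Step 3.** This step treats the case that $M$ meets two parts. Say $p\in M\cap V_1$ and $q\in M\cap V_2$; then $p$ and $q$ are adjacent. Move all of $M\setminus\{p,q\}$ onto $v$, and let $T=\{v\}\cup(M\setminus\{p,q\})$. Every vertex of $T$ now has neighbourhood exactly $S$. The vertex $p\notin S$ has lost its neighbours in $M$ other than $q$, so $N(p)=(S\setminus V_1)\cup\{q\}$, and likewise $N(q)=(S\setminus V_2)\cup\{p\}$. The set $S$ induces a c.p. graph whose parts are the nonempty sets among the $S\cap V_j$.

If $S\cap V_1=S\cap V_2=\emptyset$, then $N(p)=S\cup\{q\}$ and $N(q)=S\cup\{p\}$. The graph is c.p. with part $T\cup\{p,q\}$, of size at least $3$, plus the edge $pq$.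

Otherwise, by symmetry, $S\cap V_1\ne\emptyset$. Move $q$ onto $v$. Now all vertices of $T'=T\cup\{q\}$ have neighbourhood $S$, and $N(p)=S\setminus V_1$. Pick $a\in S\cap V_1$ and put $t=v\in T'$. The vertices of $(S\cap V_1)\setminus\{a\}$ and of $T'\setminus\{t\}$ are non-adjacent to $p$; move them all onto $p$. This does not change $N(p)$. All these vertices and $p$ now have neighbourhood $S\setminus V_1$. Before these moves, $a$ was adjacent to $S\setminus V_1$ and to all of $T'$, and $t$ was adjacent to all of $S$. Hence now $N(a)=(S\setminus V_1)\cup\{t\}$ and $N(t)=(S\setminus V_1)\cup\{a\}$. So we have a c.p. graph with part $(S\cap V_1)\cup T'\cup\{p\}$, containing the three vertices $p,a,t$, and with the other parts $S\cap V_j$, $j\geq 2$, plus the edge $at$.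

**Step 4.** This step shows that $K$ itself is extremal. In $K+\mathsf x\mathsf y$ take $\mathsf z\in V_1\setminus\{\mathsf x,\mathsf y\}$, whose neighbourhood is $V(K)\setminus V_1$, and move $\mathsf x$ onto $\mathsf z$. The result is $K$. $\square$

To see the moves at work (ignoring extremality), start from the path with edges $ab,bc,cd$ and $v_1=a$. Moving $c$ and then $d$ onto $a$ gives first the edges $ab,bc$ with $d$ isolated, and then the star with centre $b$. The last non-c.p. graph is the path $abc$ plus the isolated vertex $v=d$, with $S=\emptyset$ and $M=\{a,b,c\}$. We are in Step 3 with $p=a$, $q=b$. Moving $c$ onto $d$ leaves the single edge $ab$ and two isolated vertices: the empty graph plus one edge.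

## One equation for every colouring

**Set-up.** From now on suppose that a non-c.p. extremal graph of order $n$ exists, and fix $K,V_1,\mathsf x,\mathsf y$ as in Lemma 4; so $n\ge3$. Let $V_2,\dots,V_r$ be the other parts of $K$ and let $B=V_2\cup\dots\cup V_r$.

For a free colouring $b$ of $K[B]$ let $E(b)\subseteq[s]^B$ be the set of vectors $e$ such that adding to $b$ one new vertex, joined to each $q\in B$ by an edge of colour $e_q$, gives a free colouring. For $x,y\in E(b)$ add two new vertices $\mathsf x,\mathsf y$ with vectors $x,y$, joined by an edge of colour $i$. The colour $i$ is *counted* for $(x,y)$ if no member of $\mathcal F$ containing both new vertices arises; otherwise $i$ is *blocked*. Let $g_b(x,y)$ be the number of counted colours. We write $g$ when $b$ is clear.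

**Lemma 5.** For every free colouring $b$ of $K[B]$ and every $y\in E(b)$,
$$\sum_{x\in E(b)}g_b(x,y)=|E(b)|.\tag{1}$$

*Proof.* Let $H=K+\mathsf x\mathsf y$, which is extremal, and let $\mathsf z\in V_1\setminus\{\mathsf x,\mathsf y\}$. In $H$ the vertices $\mathsf x$ and $\mathsf z$ are non-adjacent. Colour $H-\mathsf x-\mathsf z$ as follows: $b$ on $B$, and every vertex of $V_1\setminus\{\mathsf x,\mathsf z\}$, including $\mathsf y$, gets the vector $y$. Call this colouring $c$. It is free, since $V_1\setminus\{\mathsf x,\mathsf z\}$ is independent in $H-\mathsf x-\mathsf z$, so a clique contains at most one of its vertices. As $N_H(\mathsf z)=B$, the number of free extensions to $\mathsf z$ is $f_{\mathsf z}(c)=|E(b)|$. As $N_H(\mathsf x)=B\cup\{\mathsf y\}$, an extension to $\mathsf x$ consists of a vector $x$ on $B$ and a colour of $\mathsf x\mathsf y$. Cliques containing $\mathsf x$ but not $\mathsf y$ require precisely $x\in E(b)$, and cliques containing both require that the colour be counted. So $f_{\mathsf x}(c)=\sum_{x\in E(b)}g_b(x,y)$. By Lemma 3, $f_{\mathsf x}(c)=f_{\mathsf z}(c)$. $\square$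

So on average over $x\in E(b)$ exactly one colour is counted, for every $b$ and every $y$ of our choice. We shall contradict (1) by choosing $b$ and $y$ well. Note two easy ways to do so: (1) fails if $g_b(\cdot,y)\ge1$ on all of $E(b)$ with some value $\ge2$ ("overshoot"), and it fails if $g_b(\cdot,y)\le1$ on all of $E(b)$ with some value $0$ ("undershoot").

Here is the smallest example. Let $B=\{q\}$ and $y=1$. For the monochromatic triangle and $s=2$: $E(b)=\{1,2\}$, $g(1,1)=1$ (only colour $2$ is counted) and $g(2,1)=2$. The sum is $3\ne2$: overshoot. For $D$ and $s=2$: $g(1,1)=1$ and $g(2,1)=0$: undershoot. For $D$ and $s=3$: $g(1,1)=1$ (colour $1$), $g(2,1)=1$ (colour $3$), $g(3,1)=1$ (colour $2$), so the sum is $3=|E(b)|$ and (1) *holds*; this is the tie $9=9$ from three vertices. So in general we also need to know that $B$ is large.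

**Lemma 6.** We have $F(K)\ge s^{\lfloor n^2/4\rfloor}>0$ and
$$|B|\ge\frac{n+1}{4}.\tag{2}$$
In particular, $r\ge2$.

*Proof.* The balanced complete bipartite graph on $n$ vertices has $\lfloor n^2/4\rfloor$ edges and no triangle, and members of $\mathcal F$ have order at least $3$. So all its $s^{\lfloor n^2/4\rfloor}$ colourings are free. As $K$ is extremal, $s^{e(K)}\ge F(K)\ge s^{\lfloor n^2/4\rfloor}$, so $e(K)\ge\lfloor n^2/4\rfloor\ge(n^2-1)/4$ (using $s\ge2$). Every edge of $K$ meets $B$, so $e(K)\le|B|(n-1)$. Divide by $n-1>0$. $\square$

## Patterns with at least two classes, other than $D$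

We prove part (III). Let $P$ have $t\ge2$ classes, $P\ne D$. If $s<t$, no clique can have pattern $P$, so $F(G)=s^{e(G)}$ and $K_n$ is the unique extremal graph. So let $s\ge t\ge2$, and assume the set-up.

Since $P$ is not monochromatic, the most convenient free colouring of $K[B]$ is the constant one: let $b_1$ give colour $1$ to all edges. Write $\vec\imath$ for the constant vector $i$. Then $b_1$ is free and $\vec1\in E(b_1)$. With $y$ constant, a clique containing $\mathsf x$ and $\mathsf y$ is almost monochromatic, so few colours should be blocked, and we aim for overshoot. Below, $Q$ always denotes a set of $k-2$ pairwise adjacent vertices of $B$, so the $k$-cliques containing both new vertices are the sets $\{\mathsf x,\mathsf y\}\cup Q$.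

**Step 1.** This step disposes of $k=3$. Here $P$ is the rainbow pattern and $s\ge3$. Take $b_1$ and $y=\vec1$. If $\mathsf x\mathsf y$ has colour $1$, then each triangle on $\mathsf x,\mathsf y,q$ has two edges of colour $1$ and is not rainbow, so colour $1$ is always counted and $g\ge1$. For $x=\vec1$ each such triangle has two edges of colour $1$ whatever the colour of $\mathsf x\mathsf y$, so $g(\vec1,\vec1)=s\ge2$. This contradicts (1).

From now on $k\ge4$.

**Step 2.** This step shows that we may assume $P$ becomes monochromatic after deletion of some vertex. Suppose $P$ has no vertex $p$ with all edges of $K_k-p$ in one class. Take $b_1$ and $y=\vec1$. Any $\{\mathsf x,\mathsf y\}\cup Q$ becomes monochromatic when $\mathsf x$ is deleted, so it does not have pattern $P$. Thus $g\equiv s\ge2$, contradicting (1).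

So there is a vertex $p$ such that all edges of $K_k-p$ lie in one class $M$. Let $q_0$ of the $k-1$ edges at $p$ lie in $M$, and let the others form classes of sizes $q_1\ge\dots\ge q_m\ge1$, where $m\ge1$ as $P$ is not monochromatic.

**Definition (type).** The *type* of $P$ is $(q_0;q_1,\dots,q_m)$.

The type determines $P$. It is also well defined: if $p\ne p'$ both work, the two cliques $K_k-p$ and $K_k-p'$ share an edge (as $k-2\ge2$), so they lie in the same class $M$. Every edge except $pp'$ lies in one of them, so exactly $pp'$ is outside $M$, and the type is $(k-2;1)$ from both vertices. We use the same notion for coloured $k$-cliques that are not monochromatic but become so after deletion of a vertex; such a clique has pattern $P$ if and only if it has the type of $P$. For $k=4$ the types are $(2;1)$ (one edge against five), $(1;2)$ (two edges sharing a vertex against four), $(0;3)$ (a star against a triangle), $(1;1,1)$, $(0;2,1)$ and $(0;1,1,1)$.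

**Step 3.** This step handles type $(0;k-1)$, which is separated because the vector used in Step 4 would not be admissible for it. Take $b_1$, $y=\vec1$. I claim that colour $1$ is always counted. Suppose $\{\mathsf x,\mathsf y\}\cup Q$ with $\mathsf x\mathsf y$ of colour $1$ has pattern $P$, and let $z$ correspond to $p$. All edges inside $Q\cup\{\mathsf y\}$ have colour $1$. If $z\in Q\cup\{\mathsf y\}$, then $(Q\cup\{\mathsf y\})\setminus\{z\}$ has $k-2\ge2$ vertices, so $M$ has colour $1$; but $z$ sends edges of colour $1$ there, contradicting $q_0=0$. If $z=\mathsf x$, then $M$ has colour $1$ because of $Q\cup\{\mathsf y\}$, and $\mathsf x\mathsf y$ has colour $1$, again contradicting $q_0=0$. So $g\ge1$ always. For $x=\vec1$ and $\mathsf x\mathsf y$ of colour $i$, a clique $\{\mathsf x,\mathsf y\}\cup Q$ is monochromatic if $i=1$, and of type $(k-2;1)\ne(0;k-1)$ if $i\ne1$. So $g(\vec1,\vec1)=s\ge2$, contradicting (1).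

**Step 4.** This step lists, for all other types, every way in which a colour can be blocked when $b=b_1$ and $y=\vec2$. First, $\vec2\in E(b_1)$: the only non-monochromatic $k$-cliques that arise consist of the new vertex and a $K_{k-1}$ of colour $1$, and have type $(0;k-1)$, which is not the type of $P$. Now let $x\in E(b_1)$, let $\mathsf x\mathsf y$ have colour $i$, and let $\{\mathsf x,\mathsf y\}\cup Q$ have pattern $P$, with $z$ corresponding to $p$.

* $z=\mathsf x$ is impossible, since $Q\cup\{\mathsf y\}$ contains edges of colour $1$ (in $Q$, as $|Q|\ge2$) and of colour $2$ (at $\mathsf y$).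
* $z=\mathsf y$. Then $Q\cup\{\mathsf x\}$ is monochromatic of colour $1$; in particular $x$ is $1$ on $Q$. At $\mathsf y$ there are $k-2$ edges of colour $2$ and one of colour $i$. The type is $(1;k-2)$ if $i=1$, it is $(0;k-1)$ if $i=2$ (excluded), and it is $(0;k-2,1)$ if $i\ge3$.
* $z\in Q$. Then $(Q\setminus\{z\})\cup\{\mathsf x,\mathsf y\}$ is monochromatic, of colour $2$ because of the edges at $\mathsf y$ to the nonempty set $Q\setminus\{z\}$. So it contains no edge of $Q$, hence $|Q\setminus\{z\}|=1$ and $k=4$. Write $Q=\{z,z'\}$. Then $x_{z'}=2$ and $i=2$, and the edges from $z$ to $z',\mathsf y,\mathsf x$ have colours $1,2,x_z$. The type is $(1;2)$ if $x_z=1$, it is $(2;1)$ if $x_z=2$, and it is $(1;1,1)$ if $x_z\ge3$.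

**Step 5.** This step reads off overshoot in all cases but one.

* Type $(0;k-2,1)$, $k\ge4$: only colours $i\ge3$ can be blocked, so colours $1,2$ are always counted and $g\ge2$.
* Type $(1;k-2)$, $k\ge5$: only colour $1$ can be blocked, so $g\ge s-1\ge1$. The blocking needs $x$ to be $1$ on some $Q$, so $x=\vec2$ has $g=s\ge2$.
* $k=4$, type $(2;1)$ or $(1;1,1)$: only colour $2$ can be blocked, so $g\ge s-1\ge1$. The blocking needs $x$ to take the value $2$, so $x=\vec1$ has $g=s\ge2$.
* $k=4$, type $(1;2)$, $s\ge4$: only colours $1,2$ can be blocked, so $g\ge2$.
* $k=4$, type $(1;2)$, $s=3$: only colours $1,2$ can be blocked, so $g\ge1$. Both blockings need $x$ to take the value $1$, so $x=\vec2$ has $g=3$.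
* Any other type: nothing is blocked, so $g\equiv s\ge2$.

Each contradicts (1). What remains is $k=4$, type $(1;2)$, $s=2$.

**Step 6.** This step settles the remaining pattern, by an exact count when inequalities do not suffice. Here $P$ is: two edges sharing a vertex in one class, the other four edges in the other class. Take $b_1$, $y=\vec1$ and $x\in E(b_1)\subseteq\{1,2\}^B$. In a $4$-clique on $\mathsf x,\mathsf y,q,q'$ the edges $qq',\mathsf yq,\mathsf yq'$ have colour $1$, so all edges of colour $2$ are at $\mathsf x$. Colour $1$ has at least three edges, so if the pattern is $P$, colour $1$ is the class of four. Hence the clique has pattern $P$ if and only if exactly two of $x_q,x_{q'},i$ equal $2$. So colour $1$ is blocked if and only if there are adjacent $q,q'$ with $x_q=x_{q'}=2$, and colour $2$ is blocked if and only if there are adjacent $q,q'$ with $\{x_q,x_{q'}\}=\{1,2\}$. For the same reason, $x\in E(b_1)$ if and only if no triangle of $K[B]$ has exactly two vertices of value $2$. Recall that $B$ has $r-1\ge1$ parts.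

If $B$ has one part, there are no adjacent $q,q'$, so $g\equiv2$, contradicting (1).

If $B$ has at least three parts, suppose that both colours are blocked for $x$. Then $x$ is $2$ at some $q\in V_a$ and $q'\in V_b$ with $a\ne b$, and $x$ takes the value $1$ somewhere. The value $1$ cannot occur outside $V_a\cup V_b$, since such a vertex would form with $q,q'$ a triangle with exactly two values $2$. Say $x_w=1$ with $w\in V_a$ (the case $w\in V_b$ is symmetric). Take $w'\in V_c$ with $c\ne a,b$; then $x_{w'}=2$, and the triangle $w,q',w'$ has exactly two vertices of value $2$, a contradiction. So $g\ge1$ always, and $g(\vec1,\vec1)=2$, contradicting (1).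

If $B$ has two parts, of sizes $\alpha,\beta\ge1$, then $K[B]$ has no triangle and $E(b_1)=\{1,2\}^B$. For $x=\vec1$ we have $g=2$. If $2$ occurs in exactly one part, colour $1$ is counted, and colour $2$ is blocked because the other part is all $1$; so $g=1$. For $x=\vec2$ only colour $1$ is blocked, so $g=1$. For every other $x$ the value $2$ occurs in both parts and the value $1$ occurs somewhere; the vertex of value $1$ is adjacent to a vertex of value $2$ in the other part, so both colours are blocked and $g=0$. The vectors with a $2$ in both parts number $(2^\alpha-1)(2^\beta-1)$, and one of them is $\vec2$. Therefore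
$$\sum_{x}(g(x,\vec1)-1)=1-\bigl((2^\alpha-1)(2^\beta-1)-1\bigr)=2-(2^\alpha-1)(2^\beta-1)\ne0,$$
because the product is odd. This contradicts (1), and part (III) is proved. $\square$

## Labels on a largest part

In the two remaining cases the easy choices run out. For monochromatic cliques, $b_1$ is not even free once $K[B]$ contains a large enough clique. We now aim at the most extreme undershoot: find $b$ and $y\in E(b)$ with $g_b(x,y)=0$ for *all* $x\in E(b)$. The tool is to use the vertices of one large part of $B$ as tests that a vector $x$ must pass.

Relabel so that $V_2$ is a largest part among $V_2,\dots,V_r$. Let $N=|V_2|$ and $B'=B\setminus V_2$. By (2),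
$$N\ge\frac{n+1}{4(r-1)}.\tag{3}$$
Fix a free colouring $b'$ of $K[B']$. Let $W\subseteq[s]^{B'}$ be the set of vectors $u$ such that adding to $b'$ a vertex with vector $u$ keeps it free. For $u,w\in W$ let $A(u,w)$ be the set of colours $i$ such that, if two vertices with vectors $u,w$ are added to $b'$ and joined by an edge of colour $i$, no member of $\mathcal F$ containing both new vertices arises. Clearly $A(u,w)=A(w,u)$.

For example, let $B'=\{q\}$ and $s=2$, with the monochromatic triangle forbidden. Then $W=\{1,2\}$, $A(1,1)=\{2\}$, $A(2,2)=\{1\}$, $A(1,2)=\{1,2\}$. With $D$ forbidden instead and $s=3$: $W=\{1,2,3\}$, $A(1,1)=\{1\}$, $A(1,2)=\{3\}$.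

Since $V_2$ is independent and complete to $B'$, every clique of $K[B]$ has at most one vertex in $V_2$. So the free colourings $b$ of $K[B]$ extending $b'$ are exactly those obtained by choosing for each $p\in V_2$ an arbitrary vector $w_p\in W$, called the *label* of $p$. Write a vector in $[s]^B$ as $x=(x';(x_p)_{p\in V_2})$ with $x'\in[s]^{B'}$. For the same reason,
$$E(b)=\{x:\ x'\in W,\ x_p\in A(x',w_p)\text{ for all }p\in V_2\}.\tag{4}$$
Also, every colour counted for $(x,y)$ lies in $A(x',y')$, so $g_b(x,y)\le|A(x',y')|$. If $r=2$, then $B'=\emptyset$, $W$ consists of the empty vector, and everything remains meaningful.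

Now the plan. Call $u,w\in W$ compatible if $A(u,w)\ne\emptyset$. By (4), $x\in E(b)$ requires $x'$ to be compatible with every label. Suppose we knew that no $u$ is compatible with itself. Fix $y'$ and use as labels *all* vectors compatible with $y'$. Then $y'$ extends to some $y\in E(b)$, but no $x\in E(b)$ can have $x'$ compatible with $y'$: such an $x'$ would be one of the labels, hence incompatible with itself as a label. So $g(\cdot,y)\equiv0$ on a nonempty $E(b)$. Two points need work. First, self-incompatibility must be proved, and for this (1) itself will be used. Second, $V_2$ must have room for all the labels. There may be as many as $s^{|B'|}$ vectors, which is far too many, so we take $b'$ to be a blow-up of a colouring of a small clique and use only labels constant on each part, of which there are at most $s^{r-2}$.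

## Monochromatic cliques

We prove the first part of Theorem 2, and with it part (I) of Theorem 1, which is the case $k_1=\dots=k_s=k$. Let all $k_i\ge3$, $s\ge2$, $R=R(k_1,\dots,k_s)$, $n\ge4Rs^R$, and assume the set-up, with $\mathcal F$ the family of complete graphs $K_{k_i}$ in colour $i$.

Since $F(K)>0$ and $K$ contains $K_r$, we have $r\le R-1$. So by (3), $N\ge\frac{n+1}{4(r-1)}\ge s^R\ge\max(2,s^{r-2})$.

An *$i$-clique of order $m$* is a set of $m$ pairwise adjacent vertices with all edges of colour $i$. Orders $0$ and $1$ carry no colour condition; the empty set is an $i$-clique of order $0$ contained in every set. Write $\{u=i\}$ for $\{q\in B':u_q=i\}$, and similarly $\{u=w=i\}$. Unwinding the definitions: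

* $u\in W$ if and only if, for all $i$, $\{u=i\}$ contains no $i$-clique of order $k_i-1$;
* $i\in A(u,w)$ if and only if $\{u=w=i\}$ contains no $i$-clique of order $k_i-2$;
* $i$ is counted for $(x,y)$ if and only if $i\in A(x',y')$ and there is no $p\in V_2$ with $x_p=y_p=i$ such that $\{x'=y'=w_p=i\}$ contains an $i$-clique of order $k_i-3$.

The last line holds because a clique containing both new vertices has either no vertex or exactly one vertex $p$ in $V_2$.

**Claim 7.** For every free $b'$ and every $u\in W$: if $i_0\in A(u,u)$, then $A(u,w)=\{i_0\}$ for all $w\in W$.

*Proof.* Since $\{u=w=i_0\}\subseteq\{u=i_0\}$, the assumption $i_0\in A(u,u)$ gives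
$$i_0\in A(u,w)\quad\text{for all }w\in W.\tag{5}$$
Suppose that for some $w\in W$ there is $c\in A(u,w)$ with $c\ne i_0$.

**Step 1.** This step extracts from (1) the information that in one particular situation only $i_0$ is ever counted. Let all labels be $w$; call the resulting colouring $b_w$. Let $y^*=(u;c,\dots,c)$, which lies in $E(b_w)$ as $c\in A(u,w)$. For every $x\in E(b_w)$ the colour $i_0$ is counted for $(x,y^*)$, since $i_0\in A(x',u)$ by (5) and $y^*_p=c\ne i_0$ for all $p$. So $g\ge1$ throughout, and (1) forces $g\equiv1$: no colour $l\ne i_0$ is ever counted for $(x,y^*)$ with $x\in E(b_w)$.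

**Step 2.** This step shows that $J=\{u=i_0\}$ contains an $i_0$-clique of order $k_{i_0}-3$. Suppose not. Let all labels be $u$ and let $y=(u;i_0,\dots,i_0)$, which lies in $E(b)$ as $i_0\in A(u,u)$. For every $x\in E(b)$, $i_0$ is counted for $(x,y)$: we have $i_0\in A(x',u)$ by (5), and $\{x'=u=i_0\}\subseteq J$ contains no $i_0$-clique of order $k_{i_0}-3$. So $g\ge1$, and $g\equiv1$ by (1). But take $x=(w;i_0,\dots,i_0)$, which lies in $E(b)$ as $i_0\in A(w,u)$. For it the colour $c$ is also counted, since $c\in A(w,u)$ and $y_p=i_0\ne c$ for all $p$. So $g(x,y)\ge2$, a contradiction.

**Step 3.** This step mixes the two labels to obtain undershoot. Let one vertex $p_0\in V_2$ have label $u$ and let all others (at least one, since $N\ge2$) have label $w$. Let $y'=u$, $y_{p_0}=i_0$, and $y_p=c$ for $p\ne p_0$. Then $y\in E(b)$, since $i_0\in A(u,u)$ and $c\in A(u,w)$.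

Let $x\in E(b)$ and suppose that some $l\ne i_0$ is counted for $(x,y)$; so $l\in A(x',u)$. Fix $p_1\in V_2\setminus\{p_0\}$ and put $\hat x=(x';x_{p_1},\dots,x_{p_1})$. As $x_{p_1}\in A(x',w)$, we have $\hat x\in E(b_w)$ with $b_w$ from Step 1. By Step 1, $l$ is not counted for $(\hat x,y^*)$. As $l\in A(x',u)$, the reason must be the second condition in the third bullet: $x_{p_1}=c=l$, and $\{x'=u=w=l\}$ contains an $l$-clique of order $k_l-3$. But in the present situation $p_1$ has label $w$, and $y_{p_1}=c=l=x_{p_1}$. So the same clique shows that $l$ is not counted for $(x,y)$, a contradiction.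

Hence only $i_0$ can be counted, and $g(x,y)\le1$ for all $x\in E(b)$. For $x=y$, the colour $i_0$ is not counted: at $p_0$ we have $y_{p_0}=i_0$, the label is $u$, and $\{u=i_0\}=J$ contains an $i_0$-clique of order $k_{i_0}-3$ by Step 2. So $g(y,y)=0$ and $\sum_xg(x,y)<|E(b)|$, contradicting (1). $\square$

**Claim 8.** For every free $b'$ and every $u\in W$: $A(u,u)=\emptyset$.

*Proof.* Suppose $i_0\in A(u,u)$. For this $b'$ and $i_0$, choose such a $u$ with $J=\{u=i_0\}$ as large as possible; we shall enlarge $J$. Let all labels be $u$ and $y=(u;i_0,\dots,i_0)\in E(b)$. By Claim 7, $A(x',u)=\{i_0\}$ for all $x'\in W$, so $g\le1$ throughout, and $g\equiv1$ by (1). In particular $i_0$ is counted for $(y,y)$, which says that $J$ contains no $i_0$-clique of order $k_{i_0}-3$ (if $k_{i_0}=3$ this is already a contradiction, because of the empty clique).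

If there is $q\in B'\setminus J$, change $u_q$ to $i_0$, giving $u_1$. An $i_0$-clique of order $k_{i_0}-2$ in $J\cup\{q\}$ would contain one of order $k_{i_0}-3$ in $J$; so there is none, and hence none of order $k_{i_0}-1$ either. The sets $\{u_1=i\}$ for $i\ne i_0$ are subsets of $\{u=i\}$. So $u_1\in W$ and $i_0\in A(u_1,u_1)$, contradicting maximality. Therefore $u\equiv i_0$ on $B'$. Since $s\ge2$, there is $c\ne i_0$. Now $\{u=c\}=\emptyset$ contains no clique of order $k_c-2\ge1$, so $c\in A(u,u)$, contradicting Claim 7 with $w=u$. $\square$

This is where the second colour enters. With $s=1$ the last sentence has no $c$ to use.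

**Conclusion of the proof of Theorem 2.**

**Step 1.** This step chooses $b'$, $y'$ and the labels. Since $F(K)>0$, there is a free colouring $\varphi$ of the complete graph on $[r]$ (restrict a free colouring of $K$ to a transversal, one vertex from each part). Let $b'$ colour all edges between $V_j$ and $V_l$ with $\varphi(jl)$, for $3\le j<l\le r$. Let $y'\equiv\varphi(1j)$ and $w_0\equiv\varphi(2j)$ on $V_j$, for $j\ge3$. Every clique uses at most one vertex from each part, so any clique in $b'$, even with two new vertices with vectors $y'$ and $w_0$ joined by colour $\varphi(12)$, is coloured as a clique in $\varphi$. So $b'$ is free, $y',w_0\in W$ and $\varphi(12)\in A(y',w_0)$.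

Let $X$ be the set of $u\in W$ that are constant on each $V_j$ ($j\ge3$) and satisfy $A(u,y')\ne\emptyset$. Then $w_0\in X$ and $|X|\le s^{r-2}\le N$. Choose the labels so that all of them are in $X$ and each $u\in X$ occurs. Choose $y_p\in A(y',w_p)$ for $p\in V_2$. Then $y=(y';(y_p))\in E(b)$ by (4).

**Step 2.** This step shows that $A(x',y')=\emptyset$ for all $x\in E(b)$. Suppose $A(x',y')\ne\emptyset$. The vector $x'$ need not be constant on parts, so we sample it: pick $v_j\in V_j$ for each $j\ge3$, put $u_j=x'_{v_j}$, and let $u$ be the vector equal to $u_j$ on $V_j$.

First, $u\in W$. An $i$-clique of order $k_i-1$ in $\{u=i\}$ uses distinct parts $V_j$, $j\in I$, with $u_j=i$ for $j\in I$ and $\varphi=i$ on all pairs from $I$. Then $\{v_j:j\in I\}$ is an $i$-clique of the same order in $\{x'=i\}$, contradicting $x'\in W$.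

Second, $A(u,y')\supseteq A(x',y')$. Since $y'$ is constant on each $V_j$, an $i$-clique of order $k_i-2$ in $\{u=y'=i\}$ in the parts indexed by $I$ gives the $i$-clique $\{v_j:j\in I\}$ in $\{x'=y'=i\}$. So $i\notin A(u,y')$ implies $i\notin A(x',y')$. Hence $A(u,y')\ne\emptyset$, $u\in X$, and some $p\in V_2$ has label $u$.

Third, $A(x',u)=\emptyset$. By Claim 8, for each $i$ there is an $i$-clique of order $k_i-2$ in $\{u=i\}$, in parts indexed by some $I$. Then $\{v_j:j\in I\}$ is an $i$-clique of this order in $\{x'=u=i\}$, because $x'_{v_j}=u_j=u_{v_j}=i$. So $i\notin A(x',u)$.

But $x_p\in A(x',u)$ by (4), a contradiction.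

**Step 3.** This step contradicts (1). By Step 2, $g(x,y)\le|A(x',y')|=0$ for all $x\in E(b)$, while $E(b)$ contains $y$ and is not empty. So the two sides of (1) are $0$ and at least $1$. This proves Theorem 2 and Theorem 1(I). $\square$

## The dichromatic triangle

We prove part (II). Let $P=D$ and $n\ge4s^{s^2+2}$, and assume the set-up. Free means that every triangle is monochromatic or rainbow. A colour $l$ is counted for $(x,y)$ if and only if for every $q\in B$ either $x_q=y_q=l$, or $x_q,y_q,l$ are distinct.

The plan of the labels still works when $r$ is large: if $l\in A(u,u)$, then $u\equiv l$, so self-compatible vectors are constant, and a rainbow triangle inside $B'$ excludes those. For small $r$ there is no room for a rainbow triangle, and we use a direct undershoot instead.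

**Claim 9.** There are no free $b$ and $y\in E(b)$ with $y$ non-constant and using at least $s-1$ colours.

*Proof.* Suppose there are, and let $x\in E(b)$. If $x_q=y_q$ for some $q$, only $l=x_q$ can be counted. Otherwise $x_q\ne y_q$ for all $q$, so a counted $l$ differs from every $y_q$, and at most one colour is left. So $g(x,y)\le1$. Moreover $g(y,y)=0$, since a counted $l$ would have to equal two different values of $y$. This contradicts (1). $\square$

**Step 1.** This step settles $r=2$. Here $B=V_2$ is independent, so $E(b)=[s]^{V_2}$, and $|B|\ge(n+1)/4\ge s$. A vector $y$ using all $s\ge2$ colours contradicts Claim 9. So let $r\ge3$ from now on.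

**Step 2.** This step finds a free colouring of $K_r$ with a rainbow triangle. Suppose every free colouring of $K_r$ were monochromatic. Then in any free colouring of $K$ every transversal would be monochromatic. Two transversals that differ in one vertex share an edge, since $r\ge3$, so they have the same colour. Any two transversals are linked by such changes, and every edge lies in a transversal. So all of $K$ would be monochromatic, and $F(K)=s<s^{\lfloor n^2/4\rfloor}$ (as $n\ge3$), contradicting Lemma 6. So there is a non-monochromatic free colouring $\varphi$ of the complete graph on $[r]$. If all its triangles were monochromatic, adjacent edges would always have equal colours and $\varphi$ would be monochromatic. So $\varphi$ contains a rainbow triangle. In particular $s\ge3$.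

**Step 3.** This step bounds $r$ in terms of $s$: we show $r\le(s-1)^2$. Otherwise $r-1\ge(s-1)^2>s(s-2)$. Fix a vertex $p\in[r]$; by the pigeonhole principle some colour $l$ occurs on at least $s-1$ edges at $p$. Let $Q=\{p\}\cup\{q:\varphi(pq)=l\}$, so $|Q|\ge s$. For distinct $q,q'\in Q\setminus\{p\}$ the triangle $pqq'$ has two edges of colour $l$, so it is monochromatic; hence $Q$ is monochromatic in colour $l$. As $\varphi$ is not monochromatic, $Q\ne[r]$. Let $z\notin Q$. If $\varphi(zq)=l$ for some $q\in Q$, then $\varphi(zp)=l$ (trivially if $q=p$, otherwise by the triangle $zqp$), so $z\in Q$, a contradiction. If $\varphi(zq)=\varphi(zq')$ for distinct $q,q'\in Q$, then this colour equals $\varphi(qq')=l$, a contradiction. So $z$ sends $|Q|\ge s$ distinct colours, all different from $l$, to $Q$. Only $s-1$ such colours exist, a contradiction.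

**Step 4.** This step settles $3\le r\le4$ with $r\le s$. Let $b$ be all colour $1$, which is free. Let $y$ use pairwise disjoint nonempty sets of colours on $V_2,\dots,V_r$ with union $\{2,\dots,s\}$. This is possible: $r-1\le s-1$, and the largest part of $B$ has at least $(n+1)/12\ge s$ vertices, so use one colour on each other part and all remaining colours on the largest part. A triangle containing the new vertex and $q,q'\in B$ has colours $y_q\ne y_{q'}$, both different from $1$, and $1$; it is rainbow. So $y\in E(b)$. It is non-constant, as $r-1\ge2$, and uses $s-1$ colours, contradicting Claim 9.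

**Step 5.** This step settles $r=4$, $s=3$, the only other possibility with $3\le r\le4$ since $s\ge3$. Let $b$ give the edges $V_3V_4$, $V_2V_4$, $V_2V_3$ the colours $1,2,3$, and let $y\equiv1,2,3$ on $V_2,V_3,V_4$. Triangles in $B$ have colours $1,2,3$. Triangles of the new vertex with $V_2,V_3$, with $V_2,V_4$ and with $V_3,V_4$ have colours $\{1,2,3\}$, $\{1,3,2\}$ and $\{2,3,1\}$. All are rainbow, so $b$ is free, $y\in E(b)$, and $y$ uses $3=s$ colours, contradicting Claim 9.

**Step 6.** This step sets up the labels for $r\ge5$. Permute the vertex names of $\varphi$ so that a rainbow triangle of $\varphi$ lies inside $\{3,\dots,r\}$; there is room, as $r-2\ge3$. By Step 3, $r-1\le s(s-2)<s^2$, so (3) gives $N\ge\frac{n+1}{4(r-1)}\ge s^{s^2}\ge s^{r-2}$.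

As for monochromatic cliques, let $b'$ colour all edges between $V_j$ and $V_l$ with $\varphi(jl)$ ($3\le j<l\le r$), and let $y'\equiv\varphi(1j)$, $w_0\equiv\varphi(2j)$ on $V_j$. Every triangle that arises, also with two new vertices with vectors $y',w_0$ joined by colour $\varphi(12)$, is coloured as a triangle of $\varphi$. So $b'$ is free, $y',w_0\in W$ and $\varphi(12)\in A(y',w_0)$. Let $X$ be the set of $u\in W$ constant on each $V_j$, $j\ge3$, with $A(u,y')\ne\emptyset$. Then $w_0\in X$ and $|X|\le s^{r-2}\le N$. Choose labels so that all are in $X$ and each $u\in X$ occurs, and choose $y_p\in A(y',w_p)$ for $p\in V_2$. So $y\in E(b)$.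

**Step 7.** This step shows that no $x\in E(b)$ has $A(x',y')\ne\emptyset$. Suppose one does. Pick $v_j\in V_j$, put $u_j=x'_{v_j}$, and let $u$ be the vector equal to $u_j$ on $V_j$ ($j\ge3$). Then $u\in W$: a triangle formed by a new vertex with vector $u$ and vertices of $V_j$ and $V_l$ has the colours $u_j,u_l,\varphi(jl)$, and these are the colours of the triangle formed by a vertex with vector $x'$ and $v_j,v_l$. Also $A(u,y')\supseteq A(x',y')\ne\emptyset$: as $y'$ is constant on $V_j$, the condition that a colour must satisfy for $(u,y')$ at any vertex of $V_j$ is the one for $(x',y')$ at $v_j$. So $u\in X$, and some $p\in V_2$ has label $u$.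

By (4), $x_p\in A(x',u)$. At $v_j$ both vectors have the value $u_j$, so the triangle on the two new vertices and $v_j$ has two edges of colour $u_j$ and must be monochromatic: $x_p=u_j$, for every $j\ge3$. Hence $u$ is globally constant, say $u\equiv c$. But now $u\in W$ says that a triangle with colours $c,c,\varphi(jl)$ is allowed, so $\varphi(jl)=c$ for all $3\le j<l\le r$. This contradicts the rainbow triangle inside $\{3,\dots,r\}$.

**Step 8.** This step contradicts (1). By Step 7, $g(x,y)\le|A(x',y')|=0$ for all $x\in E(b)$, while $y\in E(b)$, so the left side of (1) is $0$ and the right side is at least $1$. This proves part (II), and with it Theorem 1. $\square$
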